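\title{The Koopman $C^*$-algebra of the Grigorchuk group is just-infinite}

\begin{abstract}
Let $\pi$ be the Koopman representation of the Grigorchuk group $\mathcal G$ on $L^2$ of the boundary of the binary rooted tree. We prove that the $C^*$-algebra generated by $\pi(\mathcal G)$ is residually finite dimensional and just-infinite, and we determine all its closed ideals: each nonzero one is the common kernel of finitely many of the irreducible representations, of dimensions $1,1,2,4,8,\dots$, into which $\pi$ decomposes. The proof writes an element of the algebra as a matrix indexed by a level of the tree and uses that, on deep levels, almost every column of a group element has scalar entries. The method extends to countable branch groups whose elements have few nontrivial sections, such as the Gupta--Sidki $p$-groups.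
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{Just-infinite algebras}
An \emph{ideal} of a $C^*$-algebra is always a closed two-sided ideal. A $C^*$-algebra $A$ is \emph{just-infinite} if it is infinite dimensional and $A/J$ is finite dimensional for every nonzero ideal $J$. It is \emph{residually finite dimensional} (RFD) if its finite dimensional $^*$-representations separate its points.

The two conditions pull in opposite directions. An infinite dimensional simple $C^*$-algebra is just-infinite because its only proper quotient is $0$, and it has no nonzero finite dimensional representation. An RFD algebra has so many finite dimensional quotients that it embeds in their product, and then it tends to have infinite dimensional proper quotients as well. For instance, $C(Y)$ with $Y$ an infinite compact Hausdorff space is RFD and never just-infinite: if $U,U'\subset Y$ are disjoint nonempty open sets, one of the proper closed sets $Y\setminus U$, $Y\setminus U'$ is infinite, and restriction to it is an infinite dimensional quotient by a nonzero ideal.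 To find algebras with both properties, one may start from an infinite group all of whose proper quotients are finite.

\subsection*{The Grigorchuk group and its Koopman representation}
Let $X=\{0,1\}$ and let $T$ be the binary rooted tree, whose vertices are the finite words over $X$. The Grigorchuk group $\mathcal G=\langle a,b,c,d\rangle$ is generated by the automorphisms of $T$ defined recursively by
\begin{align*}
a(0w)&=1w, & b(0w)&=0\,a(w), & c(0w)&=0\,a(w), & d(0w)&=0w,\\
a(1w)&=0w, & b(1w)&=1\,c(w), & c(1w)&=1\,d(w), & d(1w)&=1\,b(w).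
\end{align*}
It is known to be an infinite, just-infinite branch group that acts transitively on each level $X^n$. The boundary $\partial T$ is the space of infinite words, with the product $\mu$ of the uniform measures on $X$. The Koopman representation $\pi$ of $\mathcal G$ on $H=L^2(\partial T,\mu)$ is $(\pi(g)\varphi)(x)=\varphi(g^{-1}x)$. We write $\pi$ also for its linear extension to $\mathbb C[\mathcal G]$, and $C^*_\pi(\mathcal G)$ for the norm closure of $\pi(\mathbb C[\mathcal G])$ in $B(H)$.

It is known that neither $\mathbb C[\mathcal G]$ nor the full group $C^*$-algebra $C^*(\mathcal G)$ is just-infinite, that $C^*_\pi(\mathcal G)$ is RFD, and that $\pi(\mathbb C[\mathcal G])$ is just-infinite as an algebra: it is infinite dimensional and its quotients by nonzero two-sided ideals are finite dimensional. The problem, posed in \cite{GMR}, is to decide the conjecture that $C^*_\pi(\mathcal G)$ is an RFD just-infinite $C^*$-algebra.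

The algebraic fact makes the conjecture plausible. If an ideal $J$ of $C^*_\pi(\mathcal G)$ contains a nonzero element of $\pi(\mathbb C[\mathcal G])$, the image of $\pi(\mathbb C[\mathcal G])$ in the quotient is finite dimensional and dense, so the quotient is finite dimensional. But a nonzero closed ideal can miss a dense subalgebra. The Laurent polynomials $\mathbb C[z,z^{-1}]$ form a just-infinite algebra, since a nonzero ideal contains a nonzero polynomial and a polynomial of degree $m$ generates an ideal of codimension at most $m$; their closure $C(S^1)$ is RFD and not just-infinite. So the question is about the norm, and our proof does not use the algebraic fact.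

\begin{theorem}\label{thm:main}
The $C^*$-algebra $C^*_\pi(\mathcal G)$ is just-infinite and RFD.
\end{theorem}

Let $V_n\subset H$ be the space of functions that depend only on the first $n$ letters. Put $E_0=V_0$, the constants, and let $E_n$ be the orthogonal complement of $V_{n-1}$ in $V_n$ for $n\ge1$. These spaces are invariant, and $\pi_n=\pi|_{E_n}$ is a representation of $\mathcal G$ and of $C^*_\pi(\mathcal G)$. An ideal is \emph{primitive} if it is the kernel of a nonzero irreducible representation, and $\mathrm{Prim}(A)$ is the set of primitive ideals of $A$.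

\begin{theorem}\label{thm:ideals}
Let $A=C^*_\pi(\mathcal G)$, $d_0=1$ and $d_n=2^{n-1}$ for $n\ge1$. The representations $\pi_n$ $(n\ge0)$ are irreducible and pairwise inequivalent, and $\dim\pi_n=d_n$. The nonzero ideals of $A$ are exactly the ideals $J_F=\bigcap_{n\in F}\ker\pi_n$ with $F\subset\{0,1,2,\dots\}$ finite $(J_\emptyset=A)$. They are pairwise distinct, and $A/J_F\cong\bigoplus_{n\in F}M_{d_n}(\mathbb C)$. Moreover $\mathrm{Prim}(A)=\{0\}\cup\{\ker\pi_n:n\ge0\}$.
\end{theorem}

\subsection*{Branch groups}
Let $Y_1,Y_2,\dots$ be finite alphabets with at least two letters each. The \emph{spherically homogeneous rooted tree} $T$ over them has as vertices the words $y_1\cdots y_n$ with $y_i\in Y_i$; its $n$-th level is $X_n=Y_1\times\dots\times Y_n$, and its boundary $\partial T$ carries the product $\mu$ of the uniform measures. Let $T^{(n)}$ be the tree over $Y_{n+1},Y_{n+2},\dots$. For $g\in\mathrm{Aut}(T)$ and $w\in X_n$, the \emph{section} $g|_w\in\mathrm{Aut}(T^{(n)})$ is defined by $g(wy)=g(w)\,g|_w(y)$; it records how $g$ acts below $w$. Let $G\le\mathrm{Aut}(T)$.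 The stabilizer of $w$ is $\mathrm{St}_G(w)$. The \emph{rigid stabilizer} $\mathrm{Rist}_G(w)$ consists of the $k\in G$ with $k(u)=u$ and $k|_u=1$ for all $u\in X_n\setminus\{w\}$; such a $k$ fixes $w$ and acts only below it. The subgroup generated by the $\mathrm{Rist}_G(w)$, $w\in X_n$, is $\mathrm{Rist}_G(n)$; it is normal because $g\,\mathrm{Rist}_G(w)g^{-1}=\mathrm{Rist}_G(g(w))$. The group $G$ is \emph{level-transitive} if it is transitive on each $X_n$, and a level-transitive group is a \emph{branch group} if all $\mathrm{Rist}_G(n)$ have finite index. The Koopman representation $\pi$ on $H=L^2(\partial T,\mu)$, the algebra $C^*_\pi(G)$ and the spaces $V_n$ are defined as above.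

\begin{theorem}\label{thm:branch}
Let $T$ be a spherically homogeneous rooted tree and $G\le\mathrm{Aut}(T)$ a countable level-transitive branch group such that for every $g\in G$
\begin{equation}\label{eq:T}
|\{w\in X_n:g|_w\ne1\}|\,/\,|X_n|\to0\qquad(n\to\infty).\tag{T}
\end{equation}
Then $C^*_\pi(G)$ is RFD and just-infinite. If the finite-index assumption is dropped, it remains true that every nonzero ideal contains $\{\pi(k)-1:k\in\mathrm{Rist}_G(n)\}$ for some $n$.
\end{theorem}

\subsection*{The method}
Cutting the boundary into the cylinders of level $n$ turns an operator on $H$ into a matrix of operators indexed by $X_n$ (Section~\ref{sec:matrix}). Two kinds of matrices drive the proof. Rigid stabilizers supply elements of the algebra with a single nonzero entry (Section~\ref{sec:group}). Condition \eqref{eq:T} says that almost all columns of an element of $\pi(\mathbb C[G])$ have scalar entries, and these columns already determine its norm (Section~\ref{sec:columns}). An element $f\neq0$ of an ideal $J$ therefore has a compression that is close to a nonzero scalar,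 hence invertible; multiplying $f$ on both sides by single-entry matrices puts all those matrices into $J$, and they form an ideal of finite codimension. The group $\mathcal G$ satisfies the hypotheses of Theorem~\ref{thm:branch}, but we treat it first: its self-similarity gives a shorter argument and the explicit ideals needed for Theorem~\ref{thm:ideals} (Section~\ref{sec:ideals}). Section~\ref{sec:branch} proves Theorem~\ref{thm:branch}.

\section{Sections and matrices}\label{sec:matrix}

In this section $T$ is a spherically homogeneous rooted tree, $G\le\mathrm{Aut}(T)$ and $A=C^*_\pi(G)$. For $g,h\in\mathrm{Aut}(T)$, $w\in X_n$ and a vertex $v$ of $T^{(n)}$,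
\begin{equation}\label{eq:rules}
(gh)|_w=g|_{h(w)}\,h|_w,\qquad (g^{-1})|_{g(w)}=(g|_w)^{-1},\qquad g|_{wv}=(g|_w)|_v .
\end{equation}
The first rule follows from $gh(wy)=g\bigl(h(w)\,h|_w(y)\bigr)$, the second by applying it to $g^{-1}g=1$, and the third from the definition. Thus $g\mapsto g|_w$ is a homomorphism on $\mathrm{St}_G(w)$, and $g|_w=1$ implies $g|_{wv}=1$.

Let $H_n=L^2(\partial T^{(n)})$ and let $\kappa_n$ be the Koopman representation of $\mathrm{Aut}(T^{(n)})$ on $H_n$. Let $(\delta_w)_{w\in X_n}$ be the standard basis of $\ell^2(X_n)$ and $e_{vw}$ the matrix unit that sends $\delta_w$ to $\delta_v$ and kills the other basis vectors. We identify $\ell^2(X_n)\otimes H_n$ with $H$ by the unitary that sends $\delta_w\otimes\eta$ to the function equal to $|X_n|^{1/2}\eta(y)$ at $wy$ and to $0$ outside the cylinder $w\,\partial T^{(n)}$. Then $V_n=\ell^2(X_n)\otimes1$. Since $g^{-1}(g(w)y)=w\,(g|_w)^{-1}(y)$, the function $\pi(g)(\delta_w\otimes\eta)$ is supported on the cylinder of $g(w)$ and takes the value $|X_n|^{1/2}\eta((g|_w)^{-1}y)$ at $g(w)y$. That is,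
\begin{equation}\label{eq:matrix}
\pi(g)(\delta_w\otimes\eta)=\delta_{g(w)}\otimes\kappa_n(g|_w)\eta,\qquad \pi(g)=\sum_{w\in X_n}e_{g(w),w}\otimes\kappa_n(g|_w).
\end{equation}
So $\pi(g)$ is a permutation matrix whose ones are replaced by the sections. Every $f\in B(H)$ is a matrix $f=\sum_{v,w}e_{vw}\otimes f_{vw}$ with $f_{vw}\in B(H_n)$ and $\|f_{vw}\|\le\|f\|$. If $g,g'\in \mathrm{St}_G(w)$ and $y\in B(H_n)$, then \eqref{eq:matrix} gives
\begin{equation}\label{eq:corner}
\pi(g)\,(e_{ww}\otimes y)\,\pi(g')=e_{ww}\otimes\kappa_n(g|_w)\,y\,\kappa_n(g'|_w),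
\end{equation}
because the only nonzero entry of $\pi(g)$ in column $w$, and of $\pi(g')$ in row $w$, is the diagonal one. If $k\in\mathrm{Rist}_G(w)$, then
\begin{equation}\label{eq:rist}
\pi(k)-1=e_{ww}\otimes(\kappa_n(k|_w)-1).
\end{equation}

\begin{lemma}\label{lem:basic}
The algebra $A$ is RFD. If $G$ is level-transitive, $A$ is infinite dimensional.
\end{lemma}

\begin{proof}
By \eqref{eq:matrix} with $\eta=1$, the group $G$ acts on $V_n$ by permuting the vectors $\delta_w\otimes1$, so restriction to $V_n$ is a finite dimensional $^*$-representation of $A$. The union of the $V_n$ is dense in $H$, so these representations separate points. If $G$ is transitive on $X_n$, the linear map $f\mapsto f(\delta_w\otimes1)$ sends $A$ onto $V_n$, so $\dim A\ge|X_n|\ge2^n$.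
\end{proof}

\begin{lemma}\label{lem:quot}
Let $N$ be a normal subgroup of finite index in $G$ and $J$ an ideal of $A$ with $\pi(k)-1\in J$ for all $k\in N$. Then $A/J$ is a quotient of $\mathbb C[G/N]$, and $\dim A/J\le[G:N]$.
\end{lemma}

\begin{proof}
The map $\mathbb C[G]\to A/J$ has dense image and factors through $\mathbb C[G/N]$. A finite dimensional subspace is closed, so the map is onto.
\end{proof}

\section{The group $\mathcal G$ and the ideals $I_n$}\label{sec:group}

From here to the end of Section~\ref{sec:ideals}, with the exception of Lemma~\ref{lem:columns}, $T$ is the binary tree and $A=C^*_\pi(\mathcal G)$. Now $T^{(n)}=T$ and $H_n=H$. The first-level sections of the generators lie in $\{1,a,b,c,d\}$, so by \eqref{eq:rules} all sections of elements of $\mathcal G$ lie in $\mathcal G$. Hence the entries in \eqref{eq:matrix} are $\pi(g|_w)\in A$, and by continuity of entries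
\[A\subset M_{X^n}(A)\qquad(n\ge0),\]
where $M_{X^n}(A)$ is the $C^*$-algebra of operators on $\ell^2(X^n)\otimes H=H$ with entries in $A$.

An automorphism $g$ of $T$ that fixes the first level is written $g=(g|_0,g|_1)$; such pairs multiply coordinatewise, and conjugation by $a$ swaps the coordinates. Thus
\begin{equation}\label{eq:six}
b=(a,c),\quad c=(a,d),\quad d=(1,b),\quad aba=(c,a),\quad aca=(d,a),\quad ada=(b,1).
\end{equation}
We have $a^2=1$, and
\begin{equation}\label{eq:klein}
b^2=c^2=d^2=1,\qquad bc=cb=d,\quad cd=dc=b,\quad db=bd=c.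
\end{equation}
Indeed $b^2=(1,c^2)$, $c^2=(1,d^2)$, $d^2=(1,b^2)$, $bc=(1,cd)$, $cd=(a,db)$, $db=(a,bc)$, so the relations $b^2=c^2=d^2=1$, $bc=d$, $cd=b$, $db=c$ hold on words of length $n+1$ once they hold on words of length $n$. The others follow by taking inverses.

\begin{lemma}\label{lem:sections}
\begin{enumerate}
\item[(a)] For $u\in X^n$ and $g\in\mathcal G$ there is $h\in\mathrm{St}_{\mathcal G}(u)$ with $h|_u=g$.
\item[(b)] $\mathcal G$ is level-transitive.
\item[(c)] If $g$ is a product of $m$ generators and $n\ge1$, then $g|_w\ne1$ for at most $2m$ words $w\in X^n$. In particular $\mathcal G$ satisfies \eqref{eq:T}.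
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $n=1$. The sections at $0$ of $b,ada,aba,aca$ are $a,b,c,d$, and so are the sections at $1$ of $aba,d,b,c$. The section map is a homomorphism on the stabilizer, so it is onto $\mathcal G$. For $u=u'i$ with $i\in X$, take $h'$ fixing $i$ with $h'|_i=g$ and, by induction, $h$ fixing $u'$ with $h|_{u'}=h'$. Then $h(u'i)=u'h'(i)=u$ and $h|_u=h'|_i=g$.

(b) Let $iu',jv'\in X^{n+1}$ with $i,j\in X$. After applying $a$ if necessary, $i=j$. By induction some $g$ maps $u'$ to $v'$, and an $h$ fixing $i$ with $h|_i=g$ maps $iu'$ to $iv'$.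

(c) We have $a|_w=1$ for all nonempty $w$. For $s\in\{b,c,d\}$, \eqref{eq:six} gives $s|_{1^j}\in\{b,c,d\}$ and $s|_{1^j0}\in\{1,a\}$, so $s|_{1^j0v}=1$ for $v$ nonempty. Hence $s|_w\ne1$ only for $w\in\{1^n,1^{n-1}0\}$. If $(gh)|_w\neq1$, then $h|_w\ne1$ or $g|_{h(w)}\ne1$, so the number of nontrivial sections on level $n$ is subadditive.
\end{proof}

We want many elements of $A$ with a single nonzero entry. By \eqref{eq:rist} they come from elements of $\mathcal G$ that act below one vertex only. To have the same supply below every vertex, we look for a normal subgroup $K$ of finite index such that $(k,1)$ and $(1,k)$ lie in $K$ again for every $k\in K$. Let $t=(ab)^2$ and let $K$ be the normal closure of $t$ in $\mathcal G$. Let $D_4=\langle x,y\mid x^2,y^2,(xy)^4\rangle$ be the dihedral group of order $8$.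

\begin{lemma}\label{lem:K}
\begin{enumerate}
\item[(a)] In $\mathcal G/K$ the image of $b$ is central, and $\mathcal G/K$ is a quotient of $\mathbb Z/2\times D_4$ in which the generator of $\mathbb Z/2$ maps to $b$ and $x,y$ map to $a,d$. In particular $[\mathcal G:K]\le16$.
\item[(b)] For $u\in X^n$ and $k\in K$ there is $k_u\in K\cap\mathrm{Rist}_{\mathcal G}(u)$ with $k_u|_u=k$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We have $(ad)^2=(ada)d=(b,1)(1,b)=(b,b)$, so $(ad)^4=1$ and $\langle a,d\rangle$ is a quotient of $D_4$. Modulo $K$ the involutions $a,b$ satisfy $(ab)^2=1$, so they commute. Also $b$ commutes with $d$, and $c=bd$. So $\mathcal G/K$ is generated by the central element $b$ with $b^2=1$ and the image of $\langle a,d\rangle$.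

(b) We have $t=(aba)b=(ca,ac)$. Both $t$ and $d=(1,b)$ fix the first level, so the element $t^{-1}\cdot dtd^{-1}\in K$ can be computed coordinatewise. Its section at $0$ is $(ca)^{-1}(ca)=1$. Its section at $1$ is
\[(ac)^{-1}b\,(ac)\,b=c\,aba\,(cb)=c\,aba\,(bc)=ctc^{-1}.\]
So $(1,ctc^{-1})\in K$. Conjugating by $h=(h_0,h_1)\in\mathcal G$, where $h_1\in\mathcal G$ is arbitrary by Lemma~\ref{lem:sections}(a), gives $(1,gtg^{-1})\in K$ for all $g\in\mathcal G$. The $gtg^{-1}$ generate $K$, so $(1,k)\in K$ for all $k\in K$, and conjugation by $a$ gives $(k,1)\in K$. This is the case $n=1$. For $u=iu'$ with $i\in X$ put $k_u=(k_{u'})_i$.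
\end{proof}

Let $I$ be the ideal of $A$ generated by $\{\pi(k)-1:k\in K\}$, that is, the closed span of the elements $\pi(g)(\pi(k)-1)\pi(g')$ with $g,g'\in\mathcal G$, $k\in K$. By Lemmas~\ref{lem:quot} and~\ref{lem:K}(a), $\dim A/I\le16$. Put $I_n=M_{X^n}(I)$, so that $I_0=I$. A priori $I_n$ is only an ideal of the larger algebra $M_{X^n}(A)$.

\begin{proposition}\label{prop:In}
For every $n$, $I_n\subset A$. It is an ideal of $A$, and $\dim A/I_n<\infty$.
\end{proposition}

\begin{proof}
Let $u\in X^n$, $k\in K$ and $g,g'\in\mathcal G$. By Lemma~\ref{lem:sections}(a) there are $h,h'\in\mathrm{St}_{\mathcal G}(u)$ with $h|_u=g$, $h'|_u=g'$. By \eqref{eq:rist} and \eqref{eq:corner},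
\[\pi(h)\,(\pi(k_u)-1)\,\pi(h')=e_{uu}\otimes\pi(g)(\pi(k)-1)\pi(g')\in A .\]
Taking closed spans, $e_{uu}\otimes I\subset A$. For $v\in X^n$ choose $h\in\mathcal G$ with $h(u)=v$. Then $\pi(h)(e_{uu}\otimes x)=e_{vu}\otimes\pi(h|_u)x$ for $x\in I$, and $\pi(h|_u)I=I$ because $\pi(h|_u)$ is a unitary in $A$. So $e_{vu}\otimes I\subset A$ for all $u,v$, and $I_n\subset A$. The kernel of $A\to M_{X^n}(A)\to M_{X^n}(A/I)$ is $A\cap I_n=I_n$. Hence $I_n$ is an ideal of $A$, and $A/I_n$ embeds in the finite dimensional algebra $M_{X^n}(A/I)$.
\end{proof}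

\section{Scalar columns and the proof of Theorem~\ref{thm:main}}\label{sec:columns}

It remains to show that every nonzero ideal contains some $I_n$. The mechanism is visible for a single generator. In formulas inside $A$ we write $g$ for $\pi(g)$.

\begin{example}\label{ex:d}
Let $J$ be an ideal containing $d-1$. With the words in lexicographic order, \eqref{eq:matrix} and \eqref{eq:six} give $d-1=\mathrm{diag}(0,\,b-1)$ on level $1$ and $d-1=\mathrm{diag}(0,0,\,a-1,\,c-1)$ on level $2$. The scalar entries so far are zero. On level $3$ the entry $a-1$ opens up into a scalar block: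
\[d-1=\mathrm{diag}\Bigl(0,0,0,0,\ \begin{pmatrix}-1&1\\1&-1\end{pmatrix},\ a-1,\ d-1\Bigr),\]
with the block in rows and columns $100,101$. For $x,x'\in I$ and $u,u'\in X^3$, the matrices $e_{u,100}\otimes x$ and $e_{100,u'}\otimes x'$ lie in $A$ by Proposition~\ref{prop:In}, so
\[(e_{u,100}\otimes x)(d-1)(e_{100,u'}\otimes x')=-e_{uu'}\otimes xx'\in J .\]
Products $xx'$ span a dense subspace of $I$, so $I_3\subset J$. The argument is stable. If $J$ contains only an $f$ with $\|f-(d-1)\|<1$, then the entry $y=f_{100,100}$ satisfies $\|y+1\|<1$, so it is invertible, and the products $xyx'$ serve as well as $xx'$ (Lemma~\ref{lem:sandwich}). One does better by compressing to the unit vector $\xi=(\delta_{100}-\delta_{101})/\sqrt2$, on which the block acts as $-2$: then $\|f-(d-1)\|<2$ suffices. This is the best possible tolerance, since $f=0$ has distance $\|d-1\|=2$.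
\end{example}

A general $f\in J$ is only a limit of elements of $\pi(\mathbb C[\mathcal G])$. If $\|f-\pi(h)\|$ is small compared with $\|f\|$, we need a scalar compression of $\pi(h)$ that exceeds this error, and the example suggests that one can reach $\|\pi(h)\|$. The next lemma proves this in the generality needed for Theorem~\ref{thm:branch}. For $G\le\mathrm{Aut}(T)$ and $h=\sum_gh_g\,g\in\mathbb C[G]$ put
\[W_n=W_n(h)=\{w\in X_n:g|_w=1\text{ for all }g\in\operatorname{supp}h\},\]
\[F_n:\ell^2(W_n)\to\ell^2(X_n),\qquad F_n\delta_w=\sum_gh_g\,\delta_{g(w)},\]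
with $\|F_n\|=0$ if $W_n=\emptyset$. The columns of $\pi(h)$ indexed by $W_n$ are scalar and form the matrix $F_n$: by \eqref{eq:matrix},
\begin{equation}\label{eq:F}
\pi(h)(\xi\otimes\eta)=F_n\xi\otimes\eta\qquad(\xi\in\ell^2(W_n),\ \eta\in H_n).
\end{equation}

\begin{lemma}\label{lem:columns}
Let $T$ be a spherically homogeneous rooted tree and let $G\le\mathrm{Aut}(T)$ satisfy \eqref{eq:T}. Then $\|\pi(h)\|=\sup_n\|F_n\|$ for every $h\in\mathbb C[G]$.
\end{lemma}

\begin{proof}
The inequality $\|F_n\|\le\|\pi(h)\|$ is \eqref{eq:F} with $\eta=1$. For the converse let $\varphi\in V_m$, and let $\varphi_n$ be the product of $\varphi$ with the indicator function of the union of the cylinders $w\,\partial T^{(n)}$, $w\in W_n$. The support of $h$ is finite, so \eqref{eq:T} gives $|W_n|/|X_n|\to1$. As $\varphi$ is bounded,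
\[\|\varphi-\varphi_n\|^2\le\|\varphi\|_\infty^2\,(1-|W_n|/|X_n|)\to0 .\]
For $n\ge m$ we have $\varphi_n=\xi\otimes1$ with $\xi\in\ell^2(W_n)$, so $\|\pi(h)\varphi_n\|=\|F_n\xi\|\le\sup_j\|F_j\|\,\|\varphi_n\|$. In the limit $\|\pi(h)\varphi\|\le\sup_j\|F_j\|\,\|\varphi\|$, and $\bigcup_mV_m$ is dense in $H$.
\end{proof}

\begin{lemma}\label{lem:sandwich}
Let $D$ be a unital $C^*$-algebra, $L$ an ideal of $D$, and $y\in D$, $\lambda\in\mathbb C$ with $\|y-\lambda1\|<|\lambda|$. Then the closed span of $\{lyl':l,l'\in L\}$ is $L$.
\end{lemma}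

\begin{proof}
Since $\|1-\lambda^{-1}y\|<1$, the Neumann series shows that $y$ is invertible in $D$. From $yL\subset L$ and $y^{-1}L\subset L$ we get $yL=L$. Every ideal has an approximate unit $(u_i)\subset L$, with $u_il\to l$ for $l\in L$, so the products $ll'$ are dense in $L$.
\end{proof}

\begin{proposition}\label{prop:contain}
Every nonzero ideal $J$ of $A=C^*_\pi(\mathcal G)$ contains $I_n$ for some $n$.
\end{proposition}

\begin{proof}
Take $f\in J$ with $\|f\|=1$ and $h\in\mathbb C[\mathcal G]$ with $\|f-\pi(h)\|<\frac14$. Then $\|\pi(h)\|>\frac34$. By Lemmas~\ref{lem:sections}(c) and~\ref{lem:columns} there are $n$ and a unit vector $\xi\in\ell^2(W_n)$ with $\lambda:=\|F_n\xi\|>\frac34$. Put $\zeta=F_n\xi/\lambda$. View $\xi\otimes1$ and $\zeta\otimes1$ as the isometries $\eta\mapsto\xi\otimes\eta$ and $\eta\mapsto\zeta\otimes\eta$ from $H$ to $\ell^2(X^n)\otimes H$, and let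
\[y=(\zeta\otimes1)^*f\,(\xi\otimes1)=\sum_{v,w}\overline{\zeta_v}\,\xi_w\,f_{vw}.\]
Then $y\in A$, because $A\subset M_{X^n}(A)$. By \eqref{eq:F}, $\pi(h)(\xi\otimes1)=\lambda(\zeta\otimes1)$, so $(\zeta\otimes1)^*\pi(h)(\xi\otimes1)=\lambda1$ and $\|y-\lambda1\|\le\|f-\pi(h)\|<\frac14<\lambda$. The compression itself is not a product in $A$, but it becomes one after multiplication by elements of $I$: for $x,x'\in I$ and $u,u'\in X^n$, both outer factors in
\[\Bigl(\sum_v\overline{\zeta_v}\,e_{uv}\otimes x\Bigr)f\Bigl(\sum_w\xi_w\,e_{wu'}\otimes x'\Bigr)=e_{uu'}\otimes xyx'\]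
lie in $I_n\subset A$, so $e_{uu'}\otimes xyx'\in J$. By Lemma~\ref{lem:sandwich} with $D=A$ and $L=I$, we get $e_{uu'}\otimes I\subset J$ for all $u,u'$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Lemmas~\ref{lem:basic} and~\ref{lem:sections}(b), $A$ is RFD and infinite dimensional. A nonzero ideal $J$ contains some $I_n$, so $\dim A/J\le\dim A/I_n<\infty$ by Proposition~\ref{prop:In}.
\end{proof}

\section{The ideals of $C^*_\pi(\mathcal G)$}\label{sec:ideals}

By Proposition~\ref{prop:contain} it suffices to understand the finite dimensional algebras $A/I_n$, and these are governed by $A/I$. Recall that a finite dimensional $C^*$-algebra is a direct sum of matrix algebras, one for each equivalence class of irreducible representations, and that its ideals are the sums of some of the summands.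

Let $\psi_+=\pi_0$ be the trivial character and $\psi_-=\pi_1$. The space $E_1$ is spanned by the unit vector $\varepsilon$ equal to $1$ on words beginning with $0$ and to $-1$ on words beginning with $1$. So $\psi_-(g)=-1$ exactly when $g$ flips the first letter: $\psi_-(a)=-1$ and $\psi_-(b)=\psi_-(c)=\psi_-(d)=1$.

\subsection*{The quotient $A/I$}
An irreducible representation of $A/I$ comes from one of $\mathbb Z/2\times D_4$, which leaves ten candidates: eight characters and two representations of dimension $2$. A representation $\sigma$ of $A$ is contractive, so every inequality $\|z\|<1$ in $A$ forces $\|\sigma(z)\|<1$. We exclude eight candidates in this way. The inequalities come from the spectral projections of the commuting involutions $b,c,d$, whose first-level matrices are again built from such projections.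

\begin{proposition}\label{prop:AI}
The map $\psi_+\oplus\psi_-$ induces an isomorphism $A/I\cong\mathbb C^2$. Equivalently, $I=\{f\in A:f|_{V_1}=0\}$.
\end{proposition}

\begin{proof}
Put $q_\pm=\frac12(1\pm a)$ and
\begin{align*}
p_0&=\tfrac14(1+b+c+d), & p_1&=\tfrac14(1-b-c+d),\\
p_2&=\tfrac14(1+b-c-d), & p_3&=\tfrac14(1-b+c-d).
\end{align*}
By \eqref{eq:klein}, each $p_i$ is the average of $\chi(s)s$ over $s\in\{1,b,c,d\}$ for a character $\chi$ of the Klein four-group, so the $p_i$ are orthogonal projections with sum $1$. Substituting $b=\mathrm{diag}(a,c)$, $c=\mathrm{diag}(a,d)$, $d=\mathrm{diag}(1,b)$ in $M_X(A)$ gives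
\[p_0=\mathrm{diag}(q_+,p_0),\quad p_1=\mathrm{diag}(q_-,p_2),\quad p_2=\mathrm{diag}(0,p_3),\quad p_3=\mathrm{diag}(0,p_1);\]
for instance, $4p_2=\mathrm{diag}(1+a-a-1,\ 1+c-d-b)$. The zeros appear because $d=-1$ on the ranges of $p_2$ and $p_3$, while $d$ acts trivially below $0$. Conjugation by $a$ swaps the diagonal entries. We use $\|\mathrm{diag}(z,z')\|=\max(\|z\|,\|z'\|)$, $\|za\|=\|z\|$, and $\|qp\|^2=\|pqp\|$ for projections $p,q$.
\begin{enumerate}
\item[(i)] $p_2\cdot ap_2a=\mathrm{diag}(0,p_3)\,\mathrm{diag}(p_3,0)=0$ and $p_3\cdot ap_3a=\mathrm{diag}(0,p_1)\,\mathrm{diag}(p_1,0)=0$. Hence $p_2ap_2=0=p_3ap_3$.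
\item[(ii)] By (i), $\|q_-p_2\|^2=\frac12\|p_2-p_2ap_2\|\le\frac12$ and $\|q_+p_3\|^2=\frac12\|p_3+p_3ap_3\|\le\frac12$.
\item[(iii)] $p_1\cdot ap_1a=\mathrm{diag}(q_-p_2,\,p_2q_-)$, so $\|p_1ap_1\|\le\frac1{\sqrt2}$ by (ii). Hence $\|q_-p_1\|^2=\frac12\|p_1-p_1ap_1\|\le\frac12(1+\frac1{\sqrt2})<1$.
\item[(iv)] $p_0\cdot ap_2a=\mathrm{diag}(q_+p_3,0)$ has norm at most $\frac1{\sqrt2}$ by (ii), and $p_1\cdot ap_3a=\mathrm{diag}(q_-p_1,0)$ has norm less than $1$ by (iii).
\end{enumerate}

Let $\sigma$ be an irreducible representation of $A$ that vanishes on $I$. It restricts to an irreducible representation of $\mathcal G/K$. By Lemma~\ref{lem:K}(a) and Schur's lemma, $\sigma(b)=\beta=\pm1$ is a scalar, and $x\mapsto\sigma(a)$, $y\mapsto\sigma(d)$ is an irreducible representation of $D_4$. The group $D_4$ has four characters and, up to equivalence, one irreducible representation of dimension $2$, namely $x\mapsto\left(\begin{smallmatrix}0&1\\1&0\end{smallmatrix}\right)$, $y\mapsto\mathrm{diag}(1,-1)$.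

Suppose $\dim\sigma=1$. Exactly one $\sigma(p_i)$ equals $1$, and for it $|\sigma(p_iap_i)|=1$. This contradicts (i) if $i=2,3$ and (iii) if $i=1$. So $\sigma(p_0)=1$, which forces $\sigma(b)=\sigma(c)=\sigma(d)=1$, and $\sigma=\psi_\pm$ according to the sign of $\sigma(a)$.

Suppose $\dim\sigma=2$. Then $\sigma(d)=\mathrm{diag}(1,-1)$, $\sigma(c)=\beta\sigma(d)$, and conjugation by $\sigma(a)$ swaps diagonal entries. If $\beta=1$, then $\sigma(p_0)=\frac12(1+\sigma(d))=\mathrm{diag}(1,0)$ and $\sigma(p_2)=\frac12(1-\sigma(d))=\mathrm{diag}(0,1)$, so $\sigma(p_0\cdot ap_2a)=\mathrm{diag}(1,0)$. If $\beta=-1$, then $\sigma(p_1)=\frac12(1+\sigma(d))$ and $\sigma(p_3)=\frac12(1-\sigma(d))$, so $\sigma(p_1\cdot ap_3a)=\mathrm{diag}(1,0)$. Both cases contradict (iv).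

Conversely, $\psi_\pm$ are distinct characters with $\psi_\pm(t)=1$, so they are trivial on $K$ and vanish on $I$. They are therefore all the irreducible representations of the finite dimensional algebra $A/I$. Finally, $\psi_+\oplus\psi_-$ is the restriction to $V_1=E_0\oplus E_1$.
\end{proof}

\subsection*{Proof of Theorem~\ref{thm:ideals}}
Under the identification $H=\ell^2(X^m)\otimes H$ we have $V_{m+k}=\ell^2(X^m)\otimes V_k$, and hence
\begin{equation}\label{eq:E}
E_{m+k}=\ell^2(X^m)\otimes E_k\qquad(m\ge0,\ k\ge1).
\end{equation}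
In particular $E_{m+1}$ has the orthonormal basis $\varepsilon_w=\delta_w\otimes\varepsilon$, $w\in X^m$, so $\dim E_{m+1}=2^m=d_{m+1}$, and \eqref{eq:matrix} gives
\begin{equation}\label{eq:pin}
\pi_{m+1}(g)\,\varepsilon_w=\psi_-(g|_w)\,\varepsilon_{g(w)} .
\end{equation}

\emph{Irreducibility.} The representations $\pi_0$ and $\pi_1$ are distinct characters. By \eqref{eq:pin}, $\pi_2(a)$ swaps $\varepsilon_0$ and $\varepsilon_1$, while $\pi_2(b)=\mathrm{diag}(\psi_-(a),\psi_-(c))=\mathrm{diag}(-1,1)$. These two matrices generate $M_2(\mathbb C)$, so $\pi_2(A)=M_2(\mathbb C)$. The element $ab$ maps $\varepsilon_0\mapsto-\varepsilon_1$ and $\varepsilon_1\mapsto\varepsilon_0$, so $\pi_2(t)=-1$. Thus $\pi_2(I)$ is an ideal of $M_2(\mathbb C)$ containing $\pi_2(t)-1=-2$, and $\pi_2(I)=M_2(\mathbb C)$. For $n\ge2$ we have $E_n=\ell^2(X^{n-2})\otimes E_2$ by \eqref{eq:E}, and $I_{n-2}\subset A$ acts on this space as $M_{X^{n-2}}(\pi_2(I))$, which consists of all operators. So $\pi_n$ is irreducible. The dimensions $1,1,2,4,\dots$ together with $\pi_0\ne\pi_1$ show that the $\pi_n$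 are pairwise inequivalent.

\emph{The quotients $A/J_F$.} Let $F$ be finite. The image of $A$ under $\bigoplus_{n\in F}\pi_n$ is a unital finite dimensional $^*$-algebra of operators, so it equals its bicommutant. By Schur's lemma its commutant consists of the operators that are scalar on each $E_n$, so the image is $\bigoplus_{n\in F}M_{d_n}(\mathbb C)$. This is the formula for $A/J_F$, and $J_F\ne0$ since $\dim A=\infty$. Applying the formula to $F\cup\{m\}$ with $m\notin F$, we find $f\in J_F$ with $\pi_m(f)\ne0$. Hence
\begin{equation}\label{eq:F-recover}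
F=\{m:\pi_m(J_F)=0\},
\end{equation}
and the $J_F$ are pairwise distinct.

\emph{Every nonzero ideal is a $J_F$.} An element $f\in A$ lies in $I_n$ if and only if all entries $f_{vw}$ lie in $I$, that is, by Proposition~\ref{prop:AI}, vanish on $V_1$. This means that $f$ vanishes on $\ell^2(X^n)\otimes V_1=V_{n+1}=E_0\oplus\dots\oplus E_{n+1}$. So
\[I_n=J_{\{0,1,\dots,n+1\}},\qquad A/I_n\cong\bigoplus_{j=0}^{n+1}M_{d_j}(\mathbb C).\]
A nonzero ideal $J$ contains some $I_n$ by Proposition~\ref{prop:contain}. Then $J/I_n$ is a sum of some of the summands, and $J=J_F$ where $F\subset\{0,\dots,n+1\}$ indexes the remaining ones.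

\emph{Primitive ideals.} Each $\ker\pi_n$ is primitive. A nonzero primitive ideal is a $J_F$ such that $\bigoplus_{n\in F}M_{d_n}(\mathbb C)$ has a faithful nonzero irreducible representation, so $|F|=1$. It remains to see that $0$ is primitive. An ideal $P\neq A$ is \emph{prime} if, for ideals $J,J'$, the inclusion $JJ'\subset P$ implies $J\subset P$ or $J'\subset P$; in a separable $C^*$-algebra every prime ideal is primitive \cite[3.9.1]{Dix}. The algebra $A$ is separable because $\mathcal G$ is countable. Let $J,J'$ be nonzero ideals. Then $A/(J\cap J')$ embeds in $A/J\oplus A/J'$, which is finite dimensional, so there is $z\ne0$ in $J\cap J'$, and $0\neq z^*z\in JJ'$. Thus $0$ is prime, hence primitive. This completes the proof of Theorem~\ref{thm:ideals}.\qed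

\begin{example}
By \eqref{eq:F-recover}, the ideal generated by $g-1$ with $g\neq 1$ is $J_F$ with $F=\{n:\pi_n(g)=1\}$, and $F$ can be read off from \eqref{eq:pin}. For $g=a$ we get $F=\{0\}$, since $\psi_-(a)=-1$ and $a$ moves the words of every positive length. For $g=d$: the characters give $0,1\in F$; the sections $d|_0=1$, $d|_1=b$ give $2\in F$; the section $d|_{10}=a$ gives $3\notin F$; and $d(100v)=101v$ excludes all $n\ge4$. So $d-1$ generates $J_{\{0,1,2\}}=I_1$, with quotient $\mathbb C\oplus\mathbb C\oplus M_2(\mathbb C)$. This sharpens the inclusion $I_3\subset J$ of Example~\ref{ex:d}.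
\end{example}

\section{Branch groups with few nontrivial sections}\label{sec:branch}

Let $G\le\mathrm{Aut}(T)$ be countable and level-transitive with \eqref{eq:T}, and let $A=C^*_\pi(G)$. The proof of Proposition~\ref{prop:contain} combined many entries of $f$, which was possible because $e_{uv}\otimes x\in A$ with the same $x$ in every position $(u,v)$. For general $G$ the sections need not lie in $G$, and \eqref{eq:rist} provides only one corner $e_{ww}\otimes L$ at a time, with $L$ depending on $w$. So we need a \emph{single} entry of $f$ that is close to a nonzero scalar. The norm of $F_n$ does not give this, since an $N\times N$ matrix with all entries $1/N$ has norm $1$. We must fix the size of the entry before we choose the approximation $h$ and the level $n$. For this we use a faithful representation of $A$ on sequences, in which one matrix coefficient is the common value of such entries on all deep levels.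

\subsection*{The tail representation}
For $x\in\partial T$ let $[x]$ be the countable set of sequences that differ from $x$ in finitely many letters.

\begin{lemma}\label{lem:generic}
There is $x\in\partial T$ such that for all $z\in[x]$ and $g\in G$ we have $g|_w=1$ for all sufficiently long prefixes $w$ of $z$.
\end{lemma}

\begin{proof}
Let $U_n(g)$ be the set of $z$ whose prefix $w$ of length $n$ has $g|_w=1$. These sets increase with $n$ by \eqref{eq:rules}, and $\mu(U_n(g))\to1$ by \eqref{eq:T}. Since $G$ is countable, $\Omega=\bigcap_g\bigcup_nU_n(g)$ has measure $1$. For a permutation $\sigma$ of $X_n$, the map $\hat\sigma:wy\mapsto\sigma(w)y$ preserves $\mu$. There are countably many such maps, so $\bigcap_\sigma\hat\sigma^{-1}(\Omega)$ has measure $1$. For $x$ in this set, every $z\in[x]$ has the form $\hat\sigma(x)$ and so lies in $\Omega$.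
\end{proof}

Fix such an $x$. If $z=wy\in[x]$ and $g|_w=1$, then $g(z)=g(w)y\in[x]$. So $G$ permutes $[x]$; let $\rho$ be the permutation representation on $\ell^2([x])$, $\rho(g)\delta_z=\delta_{g(z)}$. Let $y_n\in\partial T^{(n)}$ be the tail of $x$ after $n$ letters, and let $S_n:\ell^2(X_n)\to\ell^2([x])$ be the isometry $\delta_w\mapsto\delta_{wy_n}$. For $h\in\mathbb C[G]$, $w\in W_n(h)$ and $g\in\operatorname{supp}h$ we have $g(wy_n)=g(w)y_n$, so
\begin{equation}\label{eq:rhoF}
\rho(h)S_n\xi=S_nF_n\xi\qquad(\xi\in\ell^2(W_n(h))).
\end{equation}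
Moreover, given $h$ and finitely many points of $[x]$, for all large $n$ each of them has the form $wy_n$ with $w\in W_n(h)$: each point agrees with $x$ from some position on, and Lemma~\ref{lem:generic} applies to the finitely many $g\in\operatorname{supp}h$.

\begin{lemma}\label{lem:tail}
For all $h\in\mathbb C[G]$, $\|\rho(h)\|=\|\pi(h)\|$. Hence $\pi(h)\mapsto\rho(h)$ extends to an isometric $^*$-representation of $A$, again denoted $\rho$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:columns} it suffices to show $\|\rho(h)\|=\sup_n\|F_n\|$. By \eqref{eq:rhoF}, $\|F_n\xi\|\le\|\rho(h)\|\,\|\xi\|$. Conversely, a finitely supported $\varphi\in\ell^2([x])$ equals $S_n\xi$ with $\xi\in\ell^2(W_n)$ for large $n$, so $\|\rho(h)\varphi\|=\|F_n\xi\|\le\|F_n\|\,\|\varphi\|$.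
\end{proof}

\subsection*{Proof of Theorem~\ref{thm:branch}}
By Lemma~\ref{lem:basic}, $A$ is RFD and infinite dimensional. Let $J$ be a nonzero ideal and $0\ne f\in J$.

\emph{An entry close to a scalar.} By Lemma~\ref{lem:tail}, $\rho(f)\ne0$, so $\gamma=\langle\rho(f)\delta_z,\delta_{z'}\rangle\ne0$ for some $z,z'\in[x]$. Choose $h\in\mathbb C[G]$ with $\|f-\pi(h)\|<|\gamma|/2$, and then $n$ such that $z=wy_n$ and $z'=vy_n$ with $w\in W_n(h)$, $v\in X_n$. Let $\gamma'=\sum_{g(w)=v}h_g$ be the $(v,w)$ entry of $F_n$. By \eqref{eq:rhoF}, $\gamma'=\langle\rho(h)\delta_z,\delta_{z'}\rangle$, so $|\gamma-\gamma'|<|\gamma|/2$ and $|\gamma'|>|\gamma|/2$. By \eqref{eq:F}, $\pi(h)_{vw}=\gamma'1$. Therefore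
\[\|f_{vw}-\gamma'1\|<|\gamma|/2<|\gamma'| .\]

\emph{Moving the entry to the diagonal.} As $\gamma'\ne0$, there is $g_0\in\operatorname{supp}h$ with $g_0(w)=v$, and $g_0|_w=1$ because $w\in W_n(h)$. The only nonzero entry of $\pi(g_0^{-1})$ in row $w$ is the $(w,v)$ entry, and it equals $\kappa_n((g_0|_w)^{-1})=1$ by \eqref{eq:rules}. So $f'=\pi(g_0^{-1})f\in J$ has $f'_{ww}=f_{vw}$.

\emph{The corner at $w$.} Let $D\subset B(H_n)$ be the closed span of the group of unitaries $\{\kappa_n(g|_w):g\in\mathrm{St}_G(w)\}$; it is a unital $C^*$-algebra. The $(w,w)$ entry of $\pi(g)$ is $\kappa_n(g|_w)$ if $g(w)=w$ and $0$ otherwise, so the $(w,w)$ entry of every element of $A$ lies in $D$. In particular $f'_{ww}\in D$. Let $L$ be the ideal of $D$ generated by $\{\kappa_n(k|_w)-1:k\in\mathrm{Rist}_G(w)\}$. By \eqref{eq:rist} and \eqref{eq:corner}, $A$ contains $e_{ww}\otimes\kappa_n(g|_w)(\kappa_n(k|_w)-1)\kappa_n(g'|_w)$ for $g,g'\in\mathrm{St}_G(w)$, and taking closed spans gives $e_{ww}\otimes L\subset A$. For $l,l'\in L$,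
\[(e_{ww}\otimes l)\,f'\,(e_{ww}\otimes l')=e_{ww}\otimes l\,f'_{ww}\,l'\in J .\]
Lemma~\ref{lem:sandwich} with $y=f'_{ww}$ and $\lambda=\gamma'$ yields $e_{ww}\otimes L\subset J$. By \eqref{eq:rist}, $\pi(k)-1\in J$ for all $k\in\mathrm{Rist}_G(w)$.

\emph{The whole level.} The set $N=\{g\in G:\pi(g)-1\in J\}$ is the kernel of the homomorphism $g\mapsto\pi(g)+J$, hence a normal subgroup. It contains $\mathrm{Rist}_G(w)$ and its conjugates $\mathrm{Rist}_G(g(w))$, which by level-transitivity are all the $\mathrm{Rist}_G(u)$, $u\in X_n$. So $\mathrm{Rist}_G(n)\le N$. This is the last assertion of the theorem, and no index was used. If $\mathrm{Rist}_G(n)$ has finite index, Lemma~\ref{lem:quot} gives $\dim A/J<\infty$.\qed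

\subsection*{The hypotheses}
Condition \eqref{eq:T} enters through Lemmas~\ref{lem:columns} and~\ref{lem:generic}, countability through Lemma~\ref{lem:generic}, level-transitivity in Lemma~\ref{lem:basic} and in the last step, and finite index in the last line. The last two cannot be omitted.

\begin{remark}[Checking \eqref{eq:T}]\label{rem:T}
By \eqref{eq:rules}, $(gh)|_w\ne1$ forces $h|_w\ne1$ or $g|_{h(w)}\ne1$, and $g$ and $g^{-1}$ have equally many nontrivial sections on each level. So \eqref{eq:T} passes to products and inverses, and it suffices to check it on generators.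
\end{remark}

\begin{example}[Finite index is needed]
On the binary tree let $\tau(0w)=1w$, $\tau(1w)=0\,\tau(w)$ and $G=\langle\tau\rangle$. Reading words as binary numbers with the lowest digit first, $\tau$ adds $1$ modulo $2^n$ on $X^n$, so $G$ is level-transitive. The only nontrivial section of $\tau$ on level $n$ is at $1^n$, so \eqref{eq:T} holds. A nontrivial power of $\tau$ fixes no vertex on deep levels, so $\mathrm{Rist}_G(n)$ is trivial for $n\geq 1$. On $V_n$ the unitary $\pi(\tau)$ is a cyclic permutation of order $2^n$, so its spectrum contains all $2^n$-th roots of unity and is the whole circle. Hence $C^*_\pi(G)\cong C(S^1)$, with $\pi(\mathbb C[G])$ the Laurent polynomials: this is the pair from the introduction, and $C^*_\pi(G)$ is not just-infinite.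
\end{example}

\begin{example}[Level-transitivity is needed]
Let $G=\{(g,g'):g,g'\in\mathcal G\}$ act on the binary tree. It is countable and satisfies \eqref{eq:T}, and $\mathrm{Rist}_G(n)=\mathrm{Rist}_{\mathcal G}(n-1)\times\mathrm{Rist}_{\mathcal G}(n-1)$ has finite index since $\mathcal G$ is a branch group. Restriction to the functions supported below the vertex $1$ maps $C^*_\pi(G)$ onto the infinite dimensional algebra $C^*_\pi(\mathcal G)$, and its kernel contains $\pi((a,1))-1\ne0$.
\end{example}

\begin{example}[Gupta--Sidki groups]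
Let $p$ be an odd prime. The Gupta--Sidki $p$-group acts on the tree over the alphabet $\{0,1,\dots,p-1\}$ and is generated by the automorphism $r$ that permutes the first letter cyclically and has trivial sections, and by the automorphism $s$ that fixes the first level and has first-level sections $(r,r^{-1},1,\dots,1,s)$. These groups are branch groups \cite{BGS}. On level $n\ge1$ the generator $r$ has no nontrivial section, and $s$ has at most three, at the words $(p-1)^{n-1}i$ with $i\in\{0,1,p-1\}$. By Remark~\ref{rem:T} condition \eqref{eq:T} holds, so Theorem~\ref{thm:branch} applies: the Koopman $C^*$-algebras of these groups are RFD and just-infinite.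
\end{example}

\begin{thebibliography}{9}

\bibitem{BGS} Bartholdi, Grigorchuk and \v{S}uni\'c, \emph{Branch groups}, Handbook of Algebra 3.

\bibitem{Dix} Dixmier, \emph{$C^*$-algebras}.

\bibitem{GMR} Rostislav Grigorchuk, Magdalena Musat and Mikael R{\o}rdam, \emph{Just-infinite $C^*$-algebras}, arXiv:1604.08774 (2016).

\end{thebibliography}
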